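\title{The isomorphism class of $c_0\oplus X$ is never Borel}

\begin{abstract}
We show that for every separable Banach space $X$ the class of spaces isomorphic to $c_0\oplus X$ is complete analytic, hence not Borel, in the standard Borel space of separable Banach spaces. Thus every separable Banach space containing $c_0$ has a complete analytic isomorphism class. To each tree $T$ we attach, in a Borel way and by a construction of Bourgain--Delbaen type, an extension $0\to F_T\to W_T\to X\to 0$. If $T$ has an infinite branch, then $F_T\cong c_0$ and the extension splits; if not, then $W_T$ contains no copy of $c_0$.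
\end{abstract}

\section{The question and the result}\label{sec:intro}

Scalars are real and $\mathbb N=\{1,2,\dots\}$. Every separable Banach space is isometric to a closed linear subspace of $C(2^{\mathbb N})$, so the set $\mathcal{SB}$ of all such subspaces parametrizes the separable Banach spaces. It carries the Effros Borel structure, the $\sigma$-algebra generated by the sets $\{F: F\cap U\neq\emptyset\}$ with $U\subseteq C(2^{\mathbb N})$ open, and with this structure it is a standard Borel space. The \emph{isomorphism class} of a separable space $Y$ is $\{Z\in\mathcal{SB}: Z\cong Y\}$. This set is always analytic: its definition begins with the quantifier ``there is an isomorphism'', which ranges over an uncountable set. To ask whether it is Borel is to ask whether the quantifier can be removed, that is, whether $Y$ can be recognized by countably many tests of the form ``$Z$ meets $U$'', combined by countable Boolean operations.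

For finite-dimensional $Y$ it can. Linear independence is an open condition, so $\dim Z\ge n$ if and only if $Z$ meets each of $U_1,\dots,U_n$ for some basic open sets $U_1,\dots,U_n$ all of whose selections $x_1\in U_1,\dots,x_n\in U_n$ are linearly independent. Hence $\{Z:\dim Z=n\}$ is Borel. For $c_0$ the situation is the opposite one. The following two results are known.
\begin{itemize}
\item[(K1)] The isomorphism class of $c_0$ is complete analytic; in particular, it is not Borel.
\item[(K2)] The isomorphism class of $c_0\oplus X$ is not Borel whenever the separable space $X$ contains no isomorphic copy of $c_0$, or contains no infinite-dimensional reflexive subspace, or is a subspace of a space with an unconditional basis.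
\end{itemize}
They lead to the following problem, whose source is Kurka's paper \cite{Kurka}.

\medskip
\noindent\textbf{Question.} Is there a separable Banach space $X$ such that the isomorphism class of $c_0\oplus X$ is Borel in $\mathcal{SB}$?
\medskip

By Sobczyk's theorem (Fact~B in Section~\ref{sec:tools}) a copy of $c_0$ in a separable space is complemented, so the spaces $c_0\oplus X$ are exactly the separable spaces containing $c_0$. The question therefore asks whether the mere presence of $c_0$ rules out a Borel isomorphism class.

In view of (K1) and (K2) one guesses that it does, but the obvious way to pass from $c_0$ to $c_0\oplus X$ breaks down. One proves that a class is not Borel by attaching to each tree $T$ a space that lies in the class exactly when $T$ has an infinite branch. Suppose $Y_T$ is such a family for the class of $c_0$, and try $Y_T\oplus X$ for the class of $c_0\oplus X$. A large $X$ can absorb $Y_T$: if $T_0$ has no infinite branch and $X=c_0\oplus\ell_2(Y_{T_0})$, then $Y_{T_0}\oplus X\cong X\cong c_0\oplus X$. The spaces $X$ left open by (K2) are large,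 as they contain both $c_0$ and an infinite-dimensional reflexive space.

The way out is to keep $X$ as a \emph{quotient} and not as a subspace. We construct spaces $W_T$ with a bounded linear surjection $\pi:W_T\to X$ and kernel $F_T$. If $F_T\cong c_0$, Sobczyk's theorem gives $W_T\cong c_0\oplus X$ with no further work. In the other case $W_T$ need not contain $X$, and it may even avoid $c_0$ when $X$ contains it; a surjection of $\ell_1$ onto $X$ is the simplest example. The tree $T$ will decide between these two extremes.

Let $\mathbb I$ be the countable set of finite strictly increasing sequences in $\mathbb N$, including the empty one; we identify a sequence with the set of its entries. A \emph{tree} is a set $T\subseteq\mathbb I$ closed under initial segments. The trees form a closed subset $\mathrm{Tr}$ of $2^{\mathbb I}$. An \emph{infinite branch} of $T$ is an infinite sequence $t_1<t_2<\cdots$ all of whose finite initial segments belong to $T$. Let $\mathrm{IF}$ be the set of trees with an infinite branch, and let $\mathrm{WF}=\mathrm{Tr}\setminus\mathrm{IF}$ be the set of \emph{well-founded}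 trees.

A subset $\mathcal A$ of a standard Borel space is \emph{$\Sigma^1_1$-hard} if every analytic subset of a standard Borel space is the preimage of $\mathcal A$ under a Borel map, and \emph{$\Sigma^1_1$-complete} (complete analytic) if it is moreover analytic. Since non-Borel analytic sets exist, a $\Sigma^1_1$-hard set is not Borel; and if $\Phi$ is Borel and $\Phi^{-1}(\mathcal A)$ is $\Sigma^1_1$-hard, then so is $\mathcal A$. The set of trees on $\mathbb N$ with an infinite branch is $\Sigma^1_1$-complete \cite[27.1]{Kechris}. The map $(s_1,\dots,s_n)\mapsto(s_1,s_1+s_2,\dots,s_1+\dots+s_n)$ is a bijection from the finite sequences in $\mathbb N$ onto $\mathbb I$ that preserves extension in both directions, so $\mathrm{IF}$ is $\Sigma^1_1$-complete as well.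

The Banach--Mazur distance $d(Y,Z)$ is the infimum of $\|S\|\,\|S^{-1}\|$ over all isomorphisms $S:Y\to Z$, with $d(Y,Z)=\infty$ if there is none. The sum $c_0\oplus X$ carries the maximum norm.

\begin{theorem}\label{thm:main}
Let $X$ be any separable Banach space. There is a Borel map $\Phi:\mathrm{Tr}\to\mathcal{SB}$ such that
\begin{itemize}
\item[(a)] if $T\in\mathrm{IF}$, then $\Phi(T)\cong c_0\oplus X$, and in fact $d(\Phi(T),c_0\oplus X)\le 10^{11}$;
\item[(b)] if $T\in\mathrm{WF}$, then $\Phi(T)$ contains no isomorphic copy of $c_0$.
\end{itemize}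
\end{theorem}

\begin{corollary}\label{cor:main}
Let $X$ be any separable Banach space.
\begin{itemize}
\item[(i)] The isomorphism class of $c_0\oplus X$ is $\Sigma^1_1$-complete, hence not Borel. The answer to the Question is negative.
\item[(ii)] If $\{Z:Z\cong c_0\oplus X\}\subseteq\mathcal A\subseteq\{Z: Z\text{ contains a copy of }c_0\}$, then $\mathcal A$ is $\Sigma^1_1$-hard and not Borel. In particular, every Borel set containing the isomorphism class of $c_0\oplus X$ contains a space without a copy of $c_0$.
\item[(iii)] Every separable Banach space containing a copy of $c_0$ has a $\Sigma^1_1$-complete isomorphism class. A separable Banach space whose isomorphism class is Borel contains no copy of $c_0$.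
\item[(iv)] For each $\lambda\ge10^{11}$ the set $\{Z:d(Z,c_0\oplus X)\le\lambda\}$ is $\Sigma^1_1$-hard and not Borel.
\end{itemize}
\end{corollary}

\begin{proof}
Each of the sets $\mathcal A$ in (ii) and (iv) contains $\Phi(T)$ for $T\in\mathrm{IF}$ by (a), and consists of spaces containing $c_0$, so it misses $\Phi(T)$ for $T\in\mathrm{WF}$ by (b). Thus $\Phi^{-1}(\mathcal A)=\mathrm{IF}$, which gives (ii) and (iv). The isomorphism class of $c_0\oplus X$ is one of the sets in (ii), and it is analytic; this is (i). If a separable $Z$ contains $c_0$, then $Z\cong c_0\oplus Z'$ for some $Z'$ by Sobczyk's theorem, and (iii) is (i) for $X=Z'$.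
\end{proof}

Part (i) applies, for instance, to $X=\{0\}$, to $X=C(2^{\mathbb N})$ and to Pe{\l}czy\'nski's universal space. The proof does not use (K1) or (K2).

\section{Four facts from Banach space theory}\label{sec:tools}

\noindent\textbf{Fact A (Hahn--Banach).} If $Y$ is a closed subspace of a normed space $U$ and $u\in U$, then $\operatorname{dist}(u,Y)=\max\{g(u): g\in U^*,\ \|g\|\le1,\ g|_Y=0\}$. Also, if $u_k\to u$ weakly, then $\|u\|\le\liminf_k\|u_k\|$.

\medskip
\noindent\textbf{Fact B (Sobczyk's theorem).} Let $F$ be a closed subspace of a separable Banach space $W$. Every bounded operator $S:F\to c_0$ extends to an operator $\tilde S:W\to c_0$ with $\|\tilde S\|\le2\|S\|$. If $S$ is an isomorphism onto $c_0$, then $P=S^{-1}\tilde S$ is a projection of $W$ onto $F$ with $\|P\|\le 2\|S\|\,\|S^{-1}\|$.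

We recall the proof because the constant matters. The coordinates $\varphi_k\in F^*$ of $S$ are weak* null and have norm at most $c=\|S\|$. Extend them to $\psi_k\in cB_{W^*}$. Since $W$ is separable, $\varrho(\psi,\chi)=\sum_j2^{-j}|(\psi-\chi)(x_j)|$, with $(x_j)$ dense in $B_W$, metrizes the weak* topology on bounded sets. All weak* cluster points of $(\psi_k)$ lie in $F^\perp\cap cB_{W^*}$, so by compactness there are $\chi_k\in F^\perp\cap cB_{W^*}$ with $\varrho(\psi_k,\chi_k)\to0$. Put $\tilde Sw=((\psi_k-\chi_k)(w))_k$.

\medskip
\noindent\textbf{Fact C (James' distortion theorem \cite{James}).} If a Banach space contains an isomorphic copy of $c_0$, then for every $\delta>0$ it contains vectors $v_1,v_2,\dots$ with $(1-\delta)\max|a_k|\le\|\sum a_kv_k\|\le\max|a_k|$ for all finitely supported scalar sequences $(a_k)$.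

\medskip
\noindent\textbf{Fact D.} Let $K$ be a compact metric space. A bounded sequence in $C(K)$ that tends to $0$ pointwise is weakly null, by the Riesz representation theorem and dominated convergence. By Mazur's theorem, a weakly null sequence has convex combinations of arbitrarily small norm.

\section{Growth and damping in a model}\label{sec:model}

Throughout the paper $r=100$ and $\varepsilon=1/100$. The mechanism of the proof is visible for $X=\{0\}$, on the space $c_{00}$ of finitely supported sequences. Write $\mathbf 1_B$ for the indicator of a finite set $B\subseteq\mathbb N$.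

\medskip
\noindent\emph{Growth.} By Fact~C, to exclude $c_0$ from a space it suffices to exclude almost isometric copies, and for this a bounded amount of growth is enough: it suffices that, in every candidate sequence, some sum of distinct terms has norm well above $1$. A first attempt is the norm
\[
\|a\|_{(1)}=\max\Bigl(\|a\|_\infty,\ \tfrac12\max_{k_1<\dots<k_r}|a_{k_1}+\dots+a_{k_r}|\Bigr).
\]
The unit vectors have norm $1$, and a sum $\mathbf 1_B$ of $r$ of them has norm $r/2=50$. But $\|a\|_{(1)}\le 50\|a\|_\infty$, so the completion is still $c_0$, and the good copy promised by Fact~C can be written down. If $B_1<B_2<\cdots$ have $r$ elements each and $z_j=\frac2r\mathbf 1_{B_j}$, then $\|\sum a_jz_j\|_{(1)}=\max|a_j|$: half a sum of $r$ coordinates is at most $\frac12\cdot r\cdot\frac2r\max|a_j|$, with equality on a suitable $B_j$.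

To spoil the blocks $z_j$ we must repeat the operation with the functionals $g_j(a)=\frac12\sum_{k\in B_j}a_k$ that norm them, and admit $\frac12(g_{j_1}+\dots+g_{j_r})$ as a norming functional. Then $z_1+\dots+z_r$ has norm at least $r/2$, that is, the indicator of a set of $r^2$ elements has norm at least $(r/2)^2$. After $j$ rounds the indicator of a set of $r^j$ elements has norm at least $(r/2)^j$. When the operation is repeated indefinitely, no generation of these blocks survives as a good $c_0$-sequence.

\medskip
\noindent\emph{Damping.} Now modify the operation. Each of the $r$ summands is an average $\sum_ib_ig_i$ with $b_i\ge0$ and $\sum_ib_i\le1$, and we require that in each average the $g_i$ which are not single coordinates $a\mapsto\pm a_k$ have total weight at most $\varepsilon$. If the functionals of the earlier rounds have $\ell_1$-norm at most $A$, a new functional has $\ell_1$-norm at most $\frac r2(1+\varepsilon A)=50+\frac12A$. So all functionals of all rounds have $\ell_1$-norm at most $100$, the resulting norm is at most $100\|a\|_\infty$, and the space remains $c_0$.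

\medskip
\noindent\emph{The role of the tree.} A functional $g_i$ lives on a window of integers. We shall require that each $t\in T$ has entries inside windows of total weight at most $\varepsilon$ only. An infinite branch then provides infinitely many cut points, and functionals that reach across a cut point are damped; the model above corresponds to cutting between any two consecutive coordinates. If $T$ is well-founded, every sequence of windows carries an average that satisfies the requirement and has full weight (Lemma~\ref{lem:average}). Against a $c_0$-sequence $(w_k)$ an average is as effective as a single functional: if $g_k(w_k)\ge\theta$ and $g_k(w_j)=0$ for $j\ne k$, then $\sum_{k\in A}b_kg_k$ takes a value at least $\theta\sum_{k\in A}b_k$ at the vector $\sum_{k\in A}w_k$, whose norm is about $1$ however large $A$ is.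

\medskip
The model has two defects. Between two distant cut points the operation runs undamped, so nothing keeps the finite-dimensional pieces close to $\ell_\infty^d$, and their $c_0$-sum is not visibly $c_0$. And there is no place for $X$. A construction of Bourgain--Delbaen type repairs both: each new functional becomes a new \emph{coordinate}, prescribed on the vectors that already exist and free on the new ones, and the space is built inside $X\oplus_\infty\ell_\infty(\Gamma)$.

\section{The spaces $W_T$}\label{sec:construction}

Fix $e_1,e_2,\dots$ in the unit ball of $X$ with dense linear span (zero vectors are allowed), and put $E_n=\operatorname{span}\{e_1,\dots,e_n\}$, $E_0=\{0\}$. Fix $T\in\mathrm{Tr}$.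

\subsection*{Nodes}
We define recursively pairwise disjoint finite sets $\Delta_1,\Delta_2,\dots$ of \emph{nodes} and put $\Gamma_n=\Delta_1\cup\dots\cup\Delta_n$, $\Gamma_0=\emptyset$. A \emph{functional of type $n$} is a pair $g=(x^*,\mu)\in X^*\times\ell_1(\Gamma_n)$ with norm $\|g\|=\|x^*\|+\|\mu\|_1$. It acts on pairs $(x,f)$, where $x\in X$ and $f$ is a real function defined at least on $\Gamma_n$, by
\[
g(x,f)=x^*(x)+\sum_{\gamma\in\Gamma_n}\mu(\gamma)f(\gamma),
\qquad\text{so that}\qquad |g(x,f)|\le\|g\|\,|(x,f)|_n ,
\]
where $|(x,f)|_n=\max(\|x\|,\max_{\Gamma_n}|f|)$ and $\max\emptyset=0$. Each node $\sigma\in\Delta_{n+1}$ comes with a functional $c_\sigma$ of type $n$, which will prescribe the coordinate $\sigma$ of the older vectors, and with an \emph{age} in $\{1,\dots,r\}$. We also use a symbol $o$, the \emph{root}, which is not a node, has age $0$, and satisfies $f(o)=0$ for every $f$.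

Suppose $\Gamma_n$ has been constructed. Let $U_n=E_n\times\mathbb R^{\Gamma_n}$ with the norm $|\cdot|_n$, and for $0\le m\le n$ let
\[
W_m^{(n)}=\{(x,f)\in E_m\times\mathbb R^{\Gamma_n}: f(\sigma)=c_\sigma(x,f)\text{ for all }\sigma\in\Gamma_n\setminus\Gamma_m\}\subseteq U_n
\]
be the space of vectors that existed at stage $m$, seen at stage $n$.

\medskip
\noindent\emph{Step 1: the sets $D_{m,n}$ for $m<n$.} In the model a functional had a support. Here its substitute is a functional of type $n$ that vanishes on $W_m^{(n)}$: it measures what was added to a vector between the stages $m$ and $n$. We need enough of these functionals to detect the distance to $W_m^{(n)}$, and only finitely many, so that $\Delta_{n+1}$ is finite. Let $G_{m,n}$ be the set of functionals $g$ of type $n$ with $\|g\|\le1$ that vanish on $W_m^{(n)}$. The dual of $U_n$ is $E_n^*\oplus_1\ell_1(\Gamma_n)$, and functionals on $E_n$ extend to $X$ with the same norm, so Fact~A gives $\operatorname{dist}(u,W_m^{(n)})=\max_{g\in G_{m,n}}g(u)$ for $u\in U_n$. Take a finite $\frac12$-net $\xi_1,\dots,\xi_N$ in the unit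 sphere of the finite-dimensional quotient $U_n/W_m^{(n)}$ and $g_1,\dots,g_N\in G_{m,n}$ with $g_j(\xi_j)=1$. Elements of $G_{m,n}$ have norm at most $1$ on the quotient, so $g_j(\xi)\ge\frac12$ when $\|\xi-\xi_j\|\le\frac12$. Hence there is a finite set $D_{m,n}\subseteq G_{m,n}$ with
\begin{equation}\label{eq:norming}
\max_{g\in D_{m,n}}g(u)\ \ge\ \tfrac12\operatorname{dist}_{|\cdot|_n}\bigl(u,W_m^{(n)}\bigr)\qquad(u\in U_n).
\end{equation}
We pick $D_{m,n}$ by a choice function, fixed once for all trees, whose arguments are $m$ and the objects constructed up to stage $n$.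

\medskip
\noindent\emph{Step 2: the set $\Delta_{n+1}$.} It contains one \emph{trivial node} $\tau_{n+1}=(n+1,*)$, with $c_{\tau_{n+1}}=0$ and age $1$, and all tuples
\[
\sigma=\bigl(n+1,\ \eta,\ (m_i,n_i,b_i,g_i)_{i=1}^s\bigr),\qquad s\ge1,
\]
such that
\begin{itemize}
\item[(N1)] $0\le m_1<n_1\le m_2<n_2\le\dots\le m_s<n_s\le n$;
\item[(N2)] $\eta=o$, or $\eta\in\Gamma_{m_1}$ has age less than $r$;
\item[(N3)] $b_i\in\{2^{-n},2\cdot2^{-n},\dots,2^n\cdot2^{-n}\}$, $\sum_ib_i\le1$, and $g_i\in D_{m_i,n_i}$;
\item[(N4)] for every $t\in T$, $\ \sum\{b_i:\text{some entry $p$ of $t$ satisfies }m_i<p<n_i\}\le\varepsilon$.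
\end{itemize}
For such $\sigma$ we put
\[
c_\sigma(x,f)=f(\eta)+\tfrac12\sum_{i=1}^sb_i\,g_i(x,f),\qquad \operatorname{age}(\sigma)=\operatorname{age}(\eta)+1 .
\]
We call $\eta$ the \emph{predecessor} of $\sigma$ and the pairs $(m_i,n_i)$ its \emph{windows}, and we say that $p\in\mathbb N$ \emph{cuts} the window $(m,n)$ if $m<p<n$. The predecessor of a trivial node is $o$ by convention. A node adds one average to the value at its predecessor, so a chain of $r$ nodes builds the sum of $r$ averages of Section~\ref{sec:model}; the age counts the summands. The set $\Delta_{n+1}$ is nonempty because of $\tau_{n+1}$, it is finite because $s\le n$ and each entry has finitely many possible values, and the first entry $n+1$ makes the sets $\Delta_j$ disjoint. The tree enters through (N4) only.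

The entries of $t\in\mathbb I$ increase, so a bound on the entries cuts off an initial segment. This is why we use trees on $\mathbb I$, and it makes the construction local. Let $T^{(n)}=\{t\in T: t\subseteq\{1,\dots,n\}\}$.

\begin{lemma}\label{lem:local}
The sets $\Delta_1,\dots,\Delta_{n+1}$, the functionals $c_\sigma$ and the ages of their nodes depend only on $T^{(n)}$.
\end{lemma}

\begin{proof}
By induction the objects up to stage $n$ depend only on $T^{(n-1)}$, which is determined by $T^{(n)}$ (for $n=0$ there are no such objects). Hence so do the sets $D_{m',n'}$ with $n'\le n$. In (N4) only entries $p\le n$ matter, and $t\cap\{1,\dots,n\}$ is an initial segment of $t$, hence an element of $T^{(n)}$. So (N4) holds for all $t\in T$ if and only if it holds for all $t\in T^{(n)}$.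
\end{proof}

\subsection*{The space}
Let $\Gamma=\bigcup_n\Gamma_n$, a countably infinite set, and for $n\ge0$ let
\[
W_n=\{(x,f)\in E_n\times\mathbb R^{\Gamma}: f(\sigma)=c_\sigma(x,f)\text{ for all }\sigma\in\Gamma\setminus\Gamma_n\}.
\]
For $w=(x,f)$ write $\pi(w)=x$ and $w(\sigma)=f(\sigma)$. Then $W_n\subseteq W_{n+1}$. Since $c_\sigma$ involves only nodes of earlier stages than $\sigma$, every $u\in U_n$ extends to exactly one element of $W_n$, by recursion on the stages; thus restriction is a linear bijection $W_n\to U_n$, and for $m\le n$ it maps $W_m$ onto $W_m^{(n)}$. A functional $g\in D_{m,n}$ therefore ignores both the past and the future: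
\begin{equation}\label{eq:vanish}
g(w)=0\ \text{ if } w\in W_m;\qquad g(w)=0\ \text{ if }\pi(w)=0\text{ and }w|_{\Gamma_n}=0 .
\end{equation}

The first thing to check is that the recursive extension produces bounded functions. A chain of $r$ nodes could a priori multiply the size of a vector by $r/2$. It does not, because by (N2) the predecessor comes before all the windows, so that along a chain only one average can see a given vector of $W_k$ after stage $k$.

\begin{lemma}\label{lem:ext}
If $w\in W_k$, then $|w(\sigma)|\le2|w|_k$ for all $\sigma\in\Gamma$.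
\end{lemma}

\begin{proof}
We show by induction on $n\ge k$ that the bound holds on $\Gamma_n$; for $n=k$ it holds by the definition of $|w|_k$. Let $\sigma\in\Delta_{n+1}$ with $n\ge k$. Then $w(\sigma)=c_\sigma(w)$, which is $0$ for the trivial node. Let $\sigma$ be a tuple as above.

If $k\le m_1$, then $w\in W_k\subseteq W_{m_i}$ for all $i$, so all $g_i(w)$ vanish by \eqref{eq:vanish}. Thus $w(\sigma)=w(\eta)$ with $\eta\in\Gamma_n\cup\{o\}$, and the induction hypothesis applies.

If $k>m_1$, then $\eta\in\Gamma_k\cup\{o\}$, so $|w(\eta)|\le|w|_k$. By the induction hypothesis $|g_i(w)|\le|w|_{n_i}\le2|w|_k$, as $n_i\le n$. Hence $|w(\sigma)|\le|w|_k+\frac12\cdot2|w|_k=2|w|_k$.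
\end{proof}

The factor $\frac12$ in $c_\sigma$ is what closes this induction: the constant $C=2$ solves $C=1+\frac12C$, and $C\ge 1+C$ has no solution. By the lemma, $W_n\subseteq X\oplus_\infty\ell_\infty(\Gamma)$, and in the norm of that space
\begin{equation}\label{eq:two}
|w|_n\le\|w\|\le2|w|_n\qquad(w\in W_n).
\end{equation}
Let $F_n=\{w\in W_n:\pi(w)=0\}$, and let $W=W_T$ and $F=F_T$ be the closures of $\bigcup_nW_n$ and $\bigcup_nF_n$. The spaces $W_n$ are finite-dimensional, so $W$ is a separable Banach space. The elements of the sets $D_{m,n}$ and the evaluations $w\mapsto w(\sigma)$ are functionals of norm at most $1$ on $W$.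

\begin{lemma}\label{lem:quotient}
The map $\pi:W\to X$ is onto, $\ker\pi=F$, and the induced map $\bar\pi:W/F\to X$ satisfies $\|\bar\pi\|\le1$ and $\|\bar\pi^{-1}\|\le2$.
\end{lemma}

\begin{proof}
We have $\|\pi\|\le1$ and $F\subseteq\ker\pi$, so $\bar\pi$ is defined and $\|\bar\pi\|\le1$. Let $w\in W_n$, and let $w'\in W_n$ be the element with $\pi(w')=\pi(w)$ and $w'|_{\Gamma_n}=0$. Then $w-w'\in F_n$ and $\|w'\|\le2\|\pi(w)\|$ by \eqref{eq:two}, so $\operatorname{dist}(w,F)\le2\|\pi(w)\|$. By density this inequality holds for all $w\in W$. Hence $\ker\pi=F$, and $\bar\pi$ is bounded below by $\frac12$, so it has closed range. The range contains $\bigcup_nE_n$, which is dense in $X$.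
\end{proof}

The following computation is the proof of Theorem~\ref{thm:main}(b) in miniature.

\begin{example}\label{ex:chain}
Let $T$ be arbitrary. Let $d_n\in F_n$ be the vector whose restriction to $\Gamma_n$ is the indicator of $\tau_n$; then $1\le\|d_n\|\le2$. Every $v\in W_{n-1}$ vanishes at $\tau_n$, so $|d_n-v|_n\ge1$, and \eqref{eq:norming} gives $h_n\in D_{n-1,n}$ with $h_n(d_n)\ge\frac12$. Take $n_1,n_2,\dots$ with $n_l\ge n_{l-1}+2$ and put $\sigma_0=o$,
\[
\sigma_l=\bigl(n_l+1,\ \sigma_{l-1},\ (n_l-1,n_l,1,h_{n_l})\bigr)\qquad(1\le l\le r).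
\]
These are nodes: $\sigma_{l-1}\in\Delta_{n_{l-1}+1}\subseteq\Gamma_{n_l-1}$ for $l\ge2$, and (N4) is void because no integer cuts the window $(n_l-1,n_l)$. Let $s_l=d_{n_1}+\dots+d_{n_l}\in W_{n_l}$, $s_0=0$. Since $d_{n_l}$ vanishes on $\Gamma_{n_l-1}$ and $h_{n_l}$ vanishes on $W_{n_l-1}\ni s_{l-1}$,
\[
s_l(\sigma_l)=s_l(\sigma_{l-1})+\tfrac12h_{n_l}(s_l)=s_{l-1}(\sigma_{l-1})+\tfrac12h_{n_l}(d_{n_l})\ge s_{l-1}(\sigma_{l-1})+\tfrac14 .
\]
So $\|s_r\|\ge r/4=25$.

The component $x^*$ of the functionals applies the same treatment to $X$. Let $X=c_0$ with $(e_n)$ its unit vector basis, and let $\hat e_n\in W_n$ be the lifting of $e_n$ that vanishes on $\Gamma_n$. Then $|\hat e_n-v|_n\ge\operatorname{dist}(e_n,E_{n-1})=1$ for $v\in W_{n-1}$, and the computation above, with $\hat e_n$ in place of $d_n$, gives $\|\hat e_{n_1}+\dots+\hat e_{n_r}\|\ge25$, while $\|e_{n_1}+\dots+e_{n_r}\|=1$.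
\end{example}

\section{Trees with an infinite branch: $W_T\cong c_0\oplus X$}\label{sec:IF}

Let $t_1<t_2<\cdots$ be an infinite branch of $T$, and put $t_0=0$. We cut $F$ at the stages $t_k$. For $k\ge0$ let
\[
L_k=\{y\in F_{t_{k+1}}: y|_{\Gamma_{t_k}}=0\}.
\]
Since $W_{t_{k+1}}\to U_{t_{k+1}}$ is a bijection, restriction to $\Gamma_{t_{k+1}}\setminus\Gamma_{t_k}$ is a bijection of $L_k$ onto $\ell_\infty(\Gamma_{t_{k+1}}\setminus\Gamma_{t_k})$; by \eqref{eq:two} it has norm at most $1$ and its inverse has norm at most $2$. This holds however long the gap between $t_k$ and $t_{k+1}$ is, which repairs the first defect of the model. It remains to show that the pieces $L_k$ add up as in a $c_0$-sum. The difficulty is the upper estimate: a vector of $L_k$ has a tail on all later nodes, and at one node the tails of many vectors may add up.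

\begin{lemma}\label{lem:upper}
If $y_k\in L_k$, $\|y_k\|\le1$, and only finitely many $y_k$ are nonzero, then $\|\sum_ky_k\|\le300$.
\end{lemma}

\begin{proof}
Put $S(\sigma)=\sum_k|y_k(\sigma)|$ for $\sigma\in\Gamma\cup\{o\}$, and $A_n=\max_{\Gamma_n}S$, $A_0=0$. The sequence $(A_n)$ is nondecreasing. Since $\pi(\sum y_k)=0$, it suffices to prove $A_n\le300$ for all $n$.

Let $\sigma\in\Delta_{n+1}$. If $t_k\ge n+1$, then $\sigma\in\Gamma_{t_k}$ and $y_k(\sigma)=0$. For the single $k$ with $t_k\le n<t_{k+1}$ we use $|y_k(\sigma)|\le1$. If $t_{k+1}\le n$, then $y_k\in W_n$ and $y_k(\sigma)=c_\sigma(y_k)$. Hence $S(\sigma)\le1$ for the trivial node, and for a tuple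
\[
S(\sigma)\le1+S(\eta)+\tfrac12\sum_ib_i\sum_k|g_i(y_k)| .
\]
By \eqref{eq:vanish}, $g_i(y_k)=0$ if $t_{k+1}\le m_i$, and also if $t_k\ge n_i$. Let $J$ be the set of those $i$ whose window $(m_i,n_i)$ is cut by some $t_j$, $j\ge1$.

Let $i\notin J$, and let $k$ be the index with $t_k\le m_i<t_{k+1}$. Then $t_{k+1}\ge n_i$. For $j<k$ we have $t_{j+1}\le m_i$, and for $j>k$ we have $t_j\ge n_i$. So only $y_k$ is seen by $g_i$, and $\sum_j|g_i(y_j)|\le1$.

Let $i\in J$ and $g_i=(x_i^*,\mu_i)$. As $\pi(y_k)=0$,
\[
\sum_k|g_i(y_k)|\le\sum_{\gamma\in\Gamma_{n_i}}|\mu_i(\gamma)|\,S(\gamma)\le A_{n_i}\le A_n .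
\]
The entries of the branch that are at most $n$ form an element of $T$, and (N4) for this element gives $\sum_{i\in J}b_i\le\varepsilon$. Therefore
\[
S(\sigma)\le S(\eta)+\tfrac32+\tfrac\varepsilon2A_n ,
\]
and this also holds for the trivial node, with $\eta=o$. Going down from $\sigma$ to its predecessor, to the predecessor of that, and so on, we reach $o$ after $\operatorname{age}(\sigma)\le r$ steps. Each node on the way lies in some $\Delta_{n'+1}$ with $n'\le n$ and satisfies the same inequality with $A_{n'}\le A_n$. Thus $S(\sigma)\le\frac32r+\frac{r\varepsilon}2A_n=150+\frac12A_n$. This gives $A_{n+1}\le\max(A_n,150+\frac12A_n)$, and $A_n\le300$ follows by induction from $A_0=0$.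
\end{proof}

The branch is used once, in the bound $\sum_{i\in J}b_i\le\varepsilon$, and the argument needs $r\varepsilon/2<1$. The bound on the age cannot be dropped: Lemma~\ref{lem:ext} does not use it, $\frac12d_n$ lies in the unit ball of $L_k$ when $t_k<n\le t_{k+1}$, and without the bound the chain of Example~\ref{ex:chain}, with the $n_l$ taken in different intervals $(t_k,t_{k+1}]$, would give $\|s_l\|\ge l/4$ for all $l$.

\begin{proposition}\label{prop:IF}
If $T\in\mathrm{IF}$, then $d(F_T,c_0)\le2400$ and $d(W_T,c_0\oplus X)<10^{11}$.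
\end{proposition}

\begin{proof}
For $m\ge0$ and $y\in\bigcup_nF_n$ let $P_my$ be the element of $F_m$ that agrees with $y$ on $\Gamma_m$. The map $P_m$ is linear, $P_0=0$, and $\|P_my\|\le2|y|_m\le2\|y\|$ by \eqref{eq:two}.

\emph{Lower estimate.} Let $y=\sum_jy_j$ be a finite sum with $y_j\in L_j$. The partial sum $\sum_{j\le k}y_j$ lies in $F_{t_{k+1}}$ and agrees with $y$ on $\Gamma_{t_{k+1}}$, because $y_j$ vanishes on $\Gamma_{t_j}\supseteq\Gamma_{t_{k+1}}$ for $j>k$. So it equals $P_{t_{k+1}}y$, and $\|y_k\|=\|P_{t_{k+1}}y-P_{t_k}y\|\le4\|y\|$.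

\emph{Density.} If $y\in F_{t_K}$, then $y=P_{t_K}y=\sum_{k<K}(P_{t_{k+1}}y-P_{t_k}y)$. The $k$-th summand lies in $F_{t_{k+1}}$ and vanishes on $\Gamma_{t_k}$, so it lies in $L_k$. Hence the algebraic sum of the $L_k$ is $\bigcup_nF_n$, which is dense in $F$.

With Lemma~\ref{lem:upper} we get $\frac14\max_k\|y_k\|\le\|\sum_ky_k\|\le300\max_k\|y_k\|$ for finite sums, so summation extends to an isomorphism $\Sigma$ of $(\bigoplus_kL_k)_{c_0}$ onto $F$ with $\|\Sigma\|\le300$ and $\|\Sigma^{-1}\|\le4$. The restriction maps combine to an isomorphism $R$ of $(\bigoplus_kL_k)_{c_0}$ onto $(\bigoplus_k\ell_\infty(\Gamma_{t_{k+1}}\setminus\Gamma_{t_k}))_{c_0}=c_0(\Gamma)$ with $\|R\|\le1$ and $\|R^{-1}\|\le2$, and $c_0(\Gamma)$ is isometric to $c_0$. So $S=\frac14R\Sigma^{-1}:F\to c_0$ satisfies $\|S\|\le1$ and $\|S^{-1}\|\le4\cdot300\cdot2=2400=:D$.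

By Fact~B there is a projection $P$ of $W$ onto $F$ with $\|P\|\le2D$. The map $w\mapsto(Pw,w+F)$ from $W$ to $F\oplus_\infty W/F$ has norm at most $2D$. Its inverse is $(y,w+F)\mapsto y+(I-P)w$; since $I-P$ vanishes on $F$, this is well defined and $\|(I-P)w\|\le(1+2D)\|w+F\|$, so the inverse has norm at most $2+2D$. By Lemma~\ref{lem:quotient}, $S\oplus\bar\pi:F\oplus_\infty W/F\to c_0\oplus X$ has norm at most $1$ and inverse of norm at most $\max(D,2)=D$. Composing, $d(W,c_0\oplus X)\le2D(2+2D)D=4\cdot2400^2\cdot2401<10^{11}$.
\end{proof}

\section{Well-founded trees: $W_T$ does not contain $c_0$}\label{sec:WF}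

We want to run the chain of Example~\ref{ex:chain} along an arbitrary almost isometric copy of $c_0$. The windows are now dictated by the vectors and may be long, so (N4) forbids the weight $1$ on a single window. Well-foundedness supplies admissible averages; this is the only place where it is used.

\begin{lemma}\label{lem:average}
Let $T\in\mathrm{WF}$, let $0\le m_1<n_1\le m_2<n_2\le\cdots$ be integers, let $I_k=\{p\in\mathbb N:m_k<p<n_k\}$, and let $k_0\in\mathbb N$. There are a finite set $A\subseteq\{k:k\ge k_0\}$ and numbers $b_k>0$ $(k\in A)$ with $\sum_{k\in A}b_k=1$ such that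
\[
\sum\{b_k:k\in A,\ t\cap I_k\ne\emptyset\}\le\varepsilon\qquad\text{for all }t\in T .
\]
\end{lemma}

For a tree with an infinite branch that meets every $I_k$ the conclusion fails, since a long initial segment of the branch collects the full weight $1$. If all $t\in T$ have length at most $h$, the uniform average over any $100h$ indices works, because $t$ meets at most $h$ of the disjoint sets $I_k$. In general uniform averages do not suffice.

\begin{example}\label{ex:schreier}
Let $T=\{\emptyset\}\cup\{t:|t|\le\min t\}$, a well-founded tree, and $I_k=\{2k\}$. If $A=\{k_1<\dots<k_L\}$ carries uniform weights and $j=\lceil L/2\rceil$, then $t=\{2k_j,\dots,2k_L\}$ has $L-j+1\le2j\le\min t$ entries, so $t\in T$, and it collects weight $(L-j+1)/L\ge\frac12$. An average of averages works. Take $M=200$ finite sets $B_1<\dots<B_M$ with $|B_{i+1}|\ge2\max B_i$, and put $b_k=1/(M|B_i|)$ for $k\in B_i$. Let $t\in T$ be nonempty with $\min t\le2\max B_M$ (otherwise it collects nothing), and let $i$ be least with $\min t\le2\max B_i$. Then $t$ collects nothing from $B_j$ for $j<i$, at most $1/M$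 from $B_i$, and at most $|t|/(2M\max B_i)\le1/M$ from the later sets; in total at most $2/M=\varepsilon$.
\end{example}

For a general well-founded tree we obtain the weights from Mazur's theorem.

\begin{proof}[Proof of Lemma~\ref{lem:average}]
We may assume $T\neq\emptyset$. For $t\in T$ let $H_t=\{k:t\cap I_k\ne\emptyset\}$, and let $K$ be the closure of $\{H_t:t\in T\}$ in $2^{\mathbb N}$, the compact space of subsets of $\mathbb N$.

Every $H\in K$ is finite. Indeed, suppose $H_{t^j}\to H$ with $H$ infinite. Passing to a subsequence, let $t^j\to\beta$ in $2^{\mathbb N}$, so that for each $N$ we have $t^j\cap[1,N]=\beta\cap[1,N]$ for large $j$. If $k\in H$, then $t^j$ meets the finite set $I_k$ for large $j$, so $\beta$ meets $I_k$. The sets $I_k$ are pairwise disjoint, so $\beta$ is infinite. Each $\beta\cap[1,N]$ is an initial segment of some $t^j\in T$ and thus belongs to $T$. So $\beta$ is an infinite branch of $T$, a contradiction.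

Let $h_k\in C(K)$ be given by $h_k(H)=1$ if $k\in H$ and $h_k(H)=0$ otherwise. As every $H\in K$ is finite, the bounded sequence $(h_k)_{k\ge k_0}$ tends to $0$ pointwise. By Fact~D there is a convex combination $\sum_{k\in A}b_kh_k$ with $b_k>0$ and norm at most $\varepsilon$. Its value at $H_t$ is the sum in the statement.
\end{proof}

\begin{proposition}\label{prop:WF}
If $T\in\mathrm{WF}$, then $W_T$ contains no isomorphic copy of $c_0$.
\end{proposition}

\begin{proof}
Suppose $W$ contains a copy of $c_0$.

\emph{Step 1: a good sequence in $\bigcup_nW_n$.} Take $v_k\in W$ from Fact~C with $\delta=0.1$, and choose $u_k\in\bigcup_nW_n$ with $\|u_k-v_k\|\le2^{-k}/10$. The perturbation changes $\|\sum a_kv_k\|$ by at most $0.1\max|a_k|$, so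
\begin{equation}\label{eq:c0}
0.8\max|a_k|\le\Bigl\|\sum a_ku_k\Bigr\|\le1.1\max|a_k|,\qquad\sum_k|\varphi(u_k)|\le1.1\|\varphi\|\quad(\varphi\in W^*),
\end{equation}
where the second part follows from the first with $a_k=\operatorname{sign}\varphi(u_k)$. In particular $u_k\to0$ weakly.

\emph{Step 2: the sequence leaves each $W_m$.} The functionals in $D_{m,n}$ detect only the distance to $W_m$, so we need
\[
\liminf_k\operatorname{dist}(u_k,W_m)\ge0.4\qquad\text{for every }m .
\]
Otherwise there are $\theta<0.4$ and, for infinitely many $k$, vectors $v^k\in W_m$ with $\|u_k-v^k\|\le\theta$. The $v^k$ are bounded and $W_m$ is finite-dimensional, so along a subsequence $v^k\to v$ and $\limsup\|u_k-v\|\le\theta$. Since $u_k-v\to-v$ weakly, $\|v\|\le\theta$ by Fact~A. Then $\limsup\|u_k\|\le2\theta<0.8$ along the subsequence, contrary to \eqref{eq:c0}.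

\emph{Step 3: windows and almost biorthogonal functionals.} Put $n_0=0$. We choose inductively a subsequence $(w_k)$ of $(u_k)$ and integers $m_k=n_{k-1}<n_k$ with
\begin{equation}\label{eq:sub}
w_k\in W_{n_k},\qquad\operatorname{dist}(w_k,W_{m_k})\ge0.38,\qquad|g(w_k)|\le2^{-k-10}\ \text{ for }g\in\bigcup_{l<k}D_{m_l,n_l}.
\end{equation}
At step $k$ the number $m_k$ is known; all late enough terms of $(u_j)$ satisfy the second condition by Step~2 and the third one by weak nullity, the union being finite; then we take $n_k>m_k$ large enough for the first. For $v\in W_{m_k}$ we have $w_k-v\in W_{n_k}$, so $|w_k-v|_{n_k}\ge\frac12\|w_k-v\|\ge0.19$ by \eqref{eq:two}. By \eqref{eq:norming} there is $g_k\in D_{m_k,n_k}$ with $g_k(w_k)\ge0.095$. Moreover $g_k(w_j)=0$ for $j<k$, because $w_j\in W_{n_j}\subseteq W_{m_k}$, and $|g_k(w_j)|\le2^{-j-10}$ for $j>k$ by \eqref{eq:sub}. Hence for every finite set $B\subseteq\mathbb N$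
\begin{equation}\label{eq:biorth}
g_k\Bigl(\sum_{j\in B}w_j\Bigr)\ge0.095-2^{-10}\ge0.08\qquad(k\in B).
\end{equation}

\emph{Step 4: the chain.} We construct finite nonempty sets $A_1<A_2<\dots<A_r$ of integers and nodes $\sigma_l\in\Delta_{N_l}$ of age $l$, starting with $\sigma_0=o$, $N_0=0$, $A_0=\emptyset$. Let $1\le l\le r$ and let $\sigma_{l-1}$ be given. In Example~\ref{ex:chain} the new vector vanished at $\sigma_{l-1}$; here it is only small there. By \eqref{eq:c0} for the evaluation at $\sigma_{l-1}$, there is $k_l$ larger than all elements of $A_{l-1}$ with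
\[
m_{k_l}\ge N_{l-1}\qquad\text{and}\qquad\sum_{k\ge k_l}|w_k(\sigma_{l-1})|\le2^{-10}.
\]
Take $A\subseteq\{k:k\ge k_l\}$ and $(b_k)_{k\in A}$ from Lemma~\ref{lem:average}. To make the weights dyadic, choose $n\ge\max_{k\in A}n_k$ with $2^{-n}|A|\le\frac12$, put $b_k'=2^{-n}\lfloor2^nb_k\rfloor$ and $A_l=\{k\in A:b'_k>0\}$. As $b_k-2^{-n}\le b'_k\le b_k$, we have $\frac12\le\sum_{k\in A_l}b_k'\le1$. Put $N_l=n+1$ and
\[
\sigma_l=\bigl(n+1,\ \sigma_{l-1},\ (m_k,n_k,b'_k,g_k)_{k\in A_l}\bigr).
\]
This is a node of age $l$: (N1) holds since $n_j\le m_k$ for $j<k$ and $n_k\le n$ for $k\in A_l$; (N2) holds since $\sigma_{l-1}$ has age $l-1<r$ and, for $l\ge2$, lies in $\Gamma_{N_{l-1}}\subseteq\Gamma_{m_{\min A_l}}$; (N3) holds by the rounding; (N4) holds by Lemma~\ref{lem:average} and $b'_k\le b_k$.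

\emph{Step 5: growth.} Let $z_l=\sum_{k\in A_l}w_k$, $s_l=z_1+\dots+z_l$ and $s_0=0$. All $w_k$ with $k\le\max A_l$ lie in $W_{N_l-1}$, so $s_l\in W_{N_l-1}$ and the coordinate $\sigma_l\in\Delta_{N_l}$ of $s_l$ is prescribed:
\[
s_l(\sigma_l)=c_{\sigma_l}(s_l)=s_{l-1}(\sigma_{l-1})+z_l(\sigma_{l-1})+\tfrac12\sum_{k\in A_l}b'_k\,g_k(s_l).
\]
Here $|z_l(\sigma_{l-1})|\le2^{-10}$ by the choice of $k_l$, and $g_k(s_l)\ge0.08$ for $k\in A_l$ by \eqref{eq:biorth} with $B=A_1\cup\dots\cup A_l$. Therefore
\[
s_l(\sigma_l)\ge s_{l-1}(\sigma_{l-1})+\tfrac12\cdot\tfrac12\cdot0.08-2^{-10}\ge s_{l-1}(\sigma_{l-1})+0.019 ,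
\]
and $s_r(\sigma_r)\ge0.019\,r=1.9$. But $s_r$ is a sum of distinct terms of $(u_k)$, so $s_r(\sigma_r)\le\|s_r\|\le1.1$ by \eqref{eq:c0}. This is a contradiction.
\end{proof}

The two halves of the proof constrain the parameters in a compatible way. Proposition~\ref{prop:WF} needs $0.019\,r>1.1$ and works for every $\varepsilon>0$; once $r$ is fixed, $\varepsilon$ is chosen small enough for Lemma~\ref{lem:upper}. Fact~C is what allows $r$ to be fixed in advance, independently of the isomorphism constant of the copy of $c_0$.

\section{Borel dependence on the tree}\label{sec:borel}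

It remains to place $W_T$ inside $C(2^{\mathbb N})$ in a Borel way. We first describe $W_T$ by a seminorm on a fixed countable set, and then embed all such seminorms at once. Let $V$ be the countable set of finitely supported sequences of rationals, and let $\mathcal P\subseteq\mathbb R^V$ be the set of all $p$ with
\[
p(q+q')\le p(q)+p(q'),\qquad p(\lambda q)=|\lambda|\,p(q)\ \ (\lambda\in\mathbb Q),\qquad p(q)\le\sum_j|q_j| .
\]
It is a closed subset of the Polish space $\mathbb R^V$.

\begin{lemma}\label{lem:seminorm}
For each $T\in\mathrm{Tr}$ there are $w_1^T,w_2^T,\dots$ in the unit ball of $W_T$, with dense linear span, such that the map $T\mapsto p_T\in\mathcal P$, $p_T(q)=\|\sum_jq_jw_j^T\|$, is Borel.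
\end{lemma}

\begin{proof}
Enumerate $\Gamma=\{\gamma_1,\gamma_2,\dots\}$ stage by stage, ordering each $\Delta_n$ by a fixed choice function of the objects constructed up to stage $n$. Every $\Delta_n$ is nonempty, so $\gamma_j\in\Gamma_j$. For $\gamma\in\Delta_n$ let $\hat\delta_\gamma\in F_n$ be the vector whose restriction to $\Gamma_n$ is the indicator of $\gamma$, and let $\hat e_j\in W_j$ be the vector with $\pi(\hat e_j)=e_j$ and $\hat e_j|_{\Gamma_j}=0$. Put $w^T_{2j-1}=\frac12\hat\delta_{\gamma_j}$ and $w^T_{2j}=\frac12\hat e_j$. These vectors have norm at most $1$ by \eqref{eq:two}, so $p_T\in\mathcal P$.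

They span $\bigcup_nW_n$. If $w\in W_n$ and $\pi(w)=\sum_{j\le n}a_je_j$, then $w-\sum_{j\le n}a_j\hat e_j\in F_n$. The vectors $\hat\delta_\gamma$, $\gamma\in\Gamma_n$, lie in $F_n$, and $\hat\delta_{\gamma_j}(\gamma_j)=1$, $\hat\delta_{\gamma_j}(\gamma_i)=0$ for $i<j$. So they are linearly independent, and they span $F_n$ because $\dim F_n=|\Gamma_n|$.

Fix $q\in V$ supported in $\{1,\dots,2M\}$ and write $\sum_jq_jw_j^T=(x,f)$. The vector $x=\frac12\sum_jq_{2j}e_j$ does not depend on $T$. Given $i$, let $N=\max(i,M)$. The nodes $\gamma_i,\gamma_1,\dots,\gamma_M$ lie in $\Gamma_N$, and the values on $\Gamma_N$ of $\hat\delta_{\gamma_j}$ and $\hat e_j$, $j\le M$, are computed from the objects up to stage $N$. By Lemma~\ref{lem:local} the number $f(\gamma_i)$ depends only on $T^{(N)}$, that is, on finitely many coordinates of $T\in2^{\mathbb I}$, so it is a continuous function of $T$. Hence $p_T(q)=\max(\|x\|,\sup_i|f(\gamma_i)|)$ is a Borel function of $T$, and since $V$ is countable, $T\mapsto p_T$ is Borel.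
\end{proof}

A separable space embeds isometrically in $C(2^{\mathbb N})$ through a continuous surjection of $2^{\mathbb N}$ onto its dual unit ball. The difficulty is to choose this surjection measurably in $p$. We fix one surjection onto a cube that contains all the dual balls, and compose it with a canonical retraction.

\begin{lemma}\label{lem:embed}
There are Borel maps $\mathcal P\to C(2^{\mathbb N})$, $p\mapsto f^p_j$ $(j\in\mathbb N)$, with $\|\sum_jq_jf^p_j\|=p(q)$ for all $p\in\mathcal P$ and $q\in V$.
\end{lemma}

\begin{proof}
Let $Q=[-1,1]^{\mathbb N}$, a compact convex subset of the Hilbert space of sequences with norm $|a|_2=(\sum_j4^{-j}a_j^2)^{1/2}$; on $Q$ this norm induces the product topology. Let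
\[
B_p=\Bigl\{a\in Q:\Bigl|\sum_jq_ja_j\Bigr|\le p(q)\text{ for all }q\in V\Bigr\},
\]
a compact convex set containing $0$. We have $p(q)=\max_{a\in B_p}|\sum_jq_ja_j|$. Indeed, $|p(q)-p(q')|\le p(q-q')\le\sum_j|q_j-q_j'|$, so $p$ extends by continuity to a seminorm on $c_{00}$ dominated by the $\ell_1$-norm. The Hahn--Banach theorem gives a linear $\varphi$ on $c_{00}$ with $|\varphi|\le p$ and $\varphi(q)=p(q)$, and the values of $\varphi$ at the unit vectors form a point of $B_p$.

Let $\rho_p:Q\to B_p$ be the nearest point map for $|\cdot|_2$. In a Hilbert space the nearest point in a closed convex set exists, is unique and depends $1$-Lipschitz on the given point; also $\rho_p$ is the identity on $B_p$. Fix a continuous surjection $s:2^{\mathbb N}\to Q$, which exists as $Q$ is compact metrizable, and let $f^p_j(\omega)$ be the $j$-th coordinate of $\rho_p(s(\omega))$. Then $f_j^p\in C(2^{\mathbb N})$, and $\rho_p\circ s$ maps onto $B_p$, so $\|\sum_jq_jf_j^p\|=\max_{a\in B_p}|\sum_jq_ja_j|=p(q)$.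

To prove measurability, fix $y\in Q$. For closed $C\subseteq Q$ let $\theta_C(p)=\min\{|a-y|_2:a\in B_p\cap C\}$, with $\min\emptyset=\infty$. The set $\{(p,a):a\in B_p\}$ is closed in $\mathcal P\times Q$, so for $c\in\mathbb R$ the set $\{p:\theta_C(p)\le c\}$ is the projection of the closed set $\{(p,a):a\in B_p\cap C,\ |a-y|_2\le c\}$ along the compact factor $Q$, and hence closed. Thus $\theta_C$ is Borel. By uniqueness of the nearest point, $\rho_p(y)\in C$ if and only if $\theta_C(p)\le\theta_Q(p)$. So $p\mapsto\rho_p(y)$ is Borel, and $p\mapsto f^p_j(\omega)$ is Borel for each $\omega$. Finally, the evaluations generate the Borel $\sigma$-algebra of $C(2^{\mathbb N})$: the space is separable, and a closed ball is $\{f:|f(\omega)-f_0(\omega)|\le c\text{ for all }\omega\in\Omega\}$ with $\Omega\subseteq2^{\mathbb N}$ countable and dense. Hence $p\mapsto f_j^p$ is Borel.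
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\Phi(T)$ be the closed linear span of $\{f_j^{p_T}:j\in\mathbb N\}$. For $q\in V$ we have $\|\sum_jq_jf_j^{p_T}\|=p_T(q)=\|\sum_jq_jw_j^T\|$, so $\sum_jq_jw_j^T\mapsto\sum_jq_jf_j^{p_T}$ is a well-defined $\mathbb Q$-linear isometry between dense subsets of $W_T$ and $\Phi(T)$; it extends to a linear isometry of $W_T$ onto $\Phi(T)$. For open $U\subseteq C(2^{\mathbb N})$, the space $\Phi(T)$ meets $U$ if and only if $\sum_jq_jf_j^{p_T}\in U$ for some $q\in V$. By Lemmas~\ref{lem:seminorm} and~\ref{lem:embed} this is a countable union of Borel conditions on $T$, so $\Phi$ is Borel. Part (a) is Proposition~\ref{prop:IF} and part (b) is Proposition~\ref{prop:WF}.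
\end{proof}

\begin{thebibliography}{9}

\bibitem{James}
James, Ann. of Math. 80 (1964).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\bibitem{Kurka}
Ond\v{r}ej Kurka, \emph{The isomorphism class of $c_{0}$ is not Borel}, arXiv:1711.03328 (2017).

\end{thebibliography}
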